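# Socle elements and Koszul homology over almost complete intersections

## The guess $\big((\mathbf x):\mathfrak m\big)\mathrm H_i(\mathbf x,R)=0$, and four small rings

Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d$ and $\mathbf x=x_1,\dots,x_d$ a system of parameters: $R/\mathbf xR$ has finite length. Write $\mathrm H_i(\mathbf x,M)$ for the homology of the Koszul complex $K(\mathbf x)\otimes M$. In top degree $\mathrm H_d(\mathbf x,R)=0:_R(\mathbf x)$. For $d=2$ and $\mathbf x=x,y$ the complex is $0\to R\to R^2\to R\to 0$ with maps $r\mapsto(-yr,xr)$ and $(r,s)\mapsto xr+ys$.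

The ideal $(\mathbf x)$ kills every $\mathrm H_i(\mathbf x,M)$, because wedging with the $j$-th basis vector is a homotopy between multiplication by $x_j$ and $0$. Does the next larger natural ideal
$$(\mathbf x):\mathfrak m=\{r\in R: r\mathfrak m\subseteq(\mathbf x)\},$$
the preimage of the socle of $R/\mathbf xR$, also kill $\mathrm H_i(\mathbf x,R)$ for $i\ge1$? We ask this for the following rings.

**Definition.** $R$ is an *almost complete intersection* if $R=S/I$ with $S$ regular local and $I$ minimally generated by $\operatorname{ht}(I)+1$ elements.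

So one generator more than the height allows. The question comes from Ehsan Tavanfar, "Annihilators of Koszul Homologies and Almost Complete Intersections", arXiv:1702.01111 (2017).

The answer that one would first guess is yes. Since $\mathfrak m\cdot\big((\mathbf x):\mathfrak m\big)\subseteq(\mathbf x)$, the module $\big((\mathbf x):\mathfrak m\big)\mathrm H_i(\mathbf x,R)$ is killed by $\mathfrak m$, so it is only a vector space over the residue field. Let us test the guess.

**Example 1 (Cohen–Macaulay rings).** If $R$ is Cohen–Macaulay, for instance $R=k[[a,b]]/(a^2,ab,b^2)$, then $\mathbf x$ is a regular sequence and $\mathrm H_i(\mathbf x,R)=0$ for $i\ge1$. Nothing to check.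

**Example 2 (dimension one).** Let $R=k[[x,a]]/(a^2,ax)$. Here $I=a(a,x)$ has height $1$ and two minimal generators, and $d=1$. Every element of $R$ is uniquely $g(x)+\lambda a$ with $g\in k[[x]]$, $\lambda\in k$. Take the parameter $x^n$. From $x^n(g+\lambda a)=x^ng$ we get $\mathrm H_1(x^n,R)=0:_Rx^n=ka$, which $\mathfrak m$ kills. As $(x^n):\mathfrak m\subseteq\mathfrak m$, the guess holds.

**Example 3 (depth zero, dimension two).** Let $A=k[[x,y,a,b]]/(a^2,b^2)$, $f=ax+by$, $R=A/fA$. The ideal $(a^2,b^2,ax+by)$ has height $2$ and is minimally generated by three elements; $d=2$ and $\mathbf x=x,y$ is a system of parameters. The ring $A$ is free over $k[[x,y]]$ on $1,a,b,ab$, and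
$$f\,(r+sa+tb+q\,ab)=rx\,a+ry\,b+(sy+tx)\,ab .$$
So $fA=\{rx\,a+ry\,b+g\,ab: r\in k[[x,y]],\ g\in(x,y)\}$. Let $z=r_0+r_1a+r_2b+r_3ab$ satisfy $xz,yz\in fA$. Then $r_0=0$. Comparing coefficients of $a,b$ in $xz$ gives $xr_2=yr_1$ (and $yz$ gives the same), so $(r_1,r_2)=g(x,y)$ and $r_1a+r_2b=gf\in fA$. The coefficient $r_3$ is free. Hence $\mathrm H_2(\mathbf x,R)=0:_R(x,y)=k\cdot ab$, and it is nonzero. It is killed by $\mathfrak m\supseteq(\mathbf x):\mathfrak m$, as guessed.

**Example 4 (the hypothesis matters).** Let $R=k[[x,a,b,c]]/(xb,\ ab-xc,\ a^2,\ ac,\ b^2,\ bc,\ c^2)$. Killing $a,b,c$ gives $k[[x]]$, and $R/xR$ has finite length, so $d=1$ and $x$ is a parameter. The ideal has height $3$ and is minimally generated by seven linearly independent quadrics, so $R$ is far from an almost complete intersection. Now $b\in 0:_Rx=\mathrm H_1(x,R)$. Also $a\in(x):\mathfrak m$, because $a^2=ac=0$ and $ab=xc$. But $ab=xc\neq0$: the quadric $xc$ is not in the span of the seven quadrics, since only $ab-xc$ involves $xc$ and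 it brings $ab$ along. So $\big((x):\mathfrak m\big)\mathrm H_1(x,R)\ne0$.

So for an arbitrary local ring the guess fails already at $i=1$. For almost complete intersections it turns out to be right at $i=1$ and wrong at $i=2$.

## What is true at $i=1$ and false at $i=2$

**Theorem 1.** Let $d\ge 2$, $h\ge 4$, and let $(S,\mathfrak n)$ be any regular local ring of dimension $d+h$. There is an ideal $I\subset S$ with $\operatorname{ht} I=h$, minimally generated by $h+1$ elements, and a system of parameters $\mathbf x$ of $R=S/I$ such that $\big((\mathbf x):\mathfrak m\big)\,\mathrm H_2(\mathbf x,R)\neq 0$.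

In the smallest case $d=2$, $h=4$ (for example $S=k[[x,y,t,a,b,c]]$), $I$ is generated by
$$t^4,\quad (t^2+x)a^2+(tc+y)b^2+abc^2,\quad c^2(b^2-xy-t^2y),\quad a^2(a^2+y^2+tcy-abx),$$
$$b^2(b^2-xy-t^2y)+c^2(c^2+x^2+t^2x),$$
with $\mathbf x=x,y$, and $u=t^3abc\in(\mathbf x):\mathfrak m$ satisfies $u\,\mathrm H_2(\mathbf x,R)\ne0$.

So there are counterexamples in every dimension $d\ge2$ and over every regular local ring of dimension at least $6$, whatever its characteristic (mixed included) and residue field.

**Theorem 2.** Let $R=S/I$ be an almost complete intersection and $\mathbf x$ any system of parameters.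

1. $\big((\mathbf x):\mathfrak m\big)\mathrm H_1(\mathbf x,R)=0$.
2. If $\operatorname{depth}R\ge d-1$ (in particular if $d\le1$ or $\operatorname{ht}I=1$), then $\big((\mathbf x):\mathfrak m\big)\mathrm H_i(\mathbf x,R)=0$ for all $i\ge 1$.
3. Write $R=A/fA$ with $A$ a complete intersection of dimension $d$ and $\mathbf x$ lifted to a system of parameters of $A$ (always possible, by Lemma 3). Then $(0:_Af)\,\mathrm H_i(\mathbf x,R)=0$ for all $i\ge2$. If moreover $f\in \mathbf xA$, then $\big((\mathbf x):\mathfrak m\big)\mathrm H_i(\mathbf x,R)=0$ for all $i\ge1$.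

Example 3 falls under part 3, since $f=ax+by\in\mathbf xA$. Part 1 rests on the monomial theorem; Theorem 1 uses nothing deep. Nothing is claimed here about heights $h=2,3$ when $\operatorname{depth}R\le d-2$, nor about failure at indices $i\ge3$.

## One equation over a complete intersection

Both theorems are proved by writing $R=A/fA$ and translating the Koszul homology of $R$ into statements about the ideal $\omega=0:_Af$ of the much better ring $A$.

**Lemma 3.** Let $R=S/I$ be an almost complete intersection, $h=\operatorname{ht} I$, and $\mathbf x$ a system of parameters of $R$. Then $R=A/fA$ with $A=S/(f_1,\dots,f_h)$ a complete intersection of dimension $d$, and $\mathbf x$ lifts to a system of parameters of $A$.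

*Proof.* We use this form of prime avoidance (Kaplansky, *Commutative Rings*, Thm. 124): if $(g)+J\not\subseteq\bigcup P_i$ for finitely many primes $P_i$, then some $g+j$ with $j\in J$ avoids all $P_i$. By ordinary prime avoidance, its hypothesis holds as soon as no single $P_i$ contains $(g)+J$.

*Building $A$.* Let $I=(g_1,\dots,g_{h+1})$. Suppose that $f_1,\dots,f_j$ with $j<h$ is a regular sequence and $I=(f_1,\dots,f_j,g_{j+1},\dots,g_{h+1})$. A prime minimal over $(f_1,\dots,f_j)$ has height $j<h$, so it does not contain $I$, hence does not contain $(g_{j+1},\dots,g_{h+1})$. So some $f_{j+1}\in g_{j+1}+(g_{j+2},\dots,g_{h+1})$ avoids all these minimal primes. They are all the associated primes of $S/(f_1,\dots,f_j)$, because $S$ is Cohen–Macaulay. Thus $f_1,\dots,f_{j+1}$ is a regular sequence, and $I=(f_1,\dots,f_{j+1},g_{j+2},\dots,g_{h+1})$. After $h$ rounds put $f=g_{h+1}$. Then $\dim A=\dim S-h=d$.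

*Lifting $\mathbf x$.* Suppose $x_1',\dots,x_j'\in A$ lift $x_1,\dots,x_j$ and $\dim A/(x_1',\dots,x_j')=d-j$, where $j<d$. Let $P$ be one of the finitely many primes containing $x_1',\dots,x_j'$ with $\dim A/P=d-j$, and let $\tilde x$ be any lift of $x_{j+1}$. If $P$ contained both $f$ and $\tilde x$, it would give a prime of $R$ containing $x_1,\dots,x_{j+1}$, and then $d-j\le\dim R/(x_1,\dots,x_{j+1})=d-j-1$, a contradiction. So some $x_{j+1}'\in\tilde x+fA$ avoids all these $P$, and the dimension drops. $\square$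

From now on the lift is again called $\mathbf x$. The Koszul homology of $R$ is the same computed over $R$ or over $A$.

**Lemma 4.** Let $A$ be a Cohen–Macaulay local ring of dimension $d$, $\mathbf x$ a system of parameters of $A$, $f\in A$, $R=A/fA$, $\omega=0:_Af$. As $A$-modules:

* (a) $\mathrm H_1(\mathbf x,R)\cong(\mathbf xA:_Af)/(\mathbf xA+\omega)$;
* (b) $\mathrm H_i(\mathbf x,R)\cong \mathrm H_{i-1}(\mathbf x,A/\omega)$ for $i\ge2$;
* (c) $\mathrm H_2(\mathbf x,R)\cong\ker(\omega/\mathbf x\omega\to A/\mathbf xA)=(\omega\cap\mathbf xA)/\mathbf x\omega$.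

*Proof.* Since $A$ is Cohen–Macaulay, $\mathrm H_i(\mathbf x,A)=0$ for $i\ge1$. Multiplication by $f$ gives $A/\omega\cong fA$. The long exact sequence of $0\to fA\to A\to R\to0$ gives $\mathrm H_i(\mathbf x,R)\cong\mathrm H_{i-1}(\mathbf x,fA)$ for $i\ge2$, which is (b). It also gives $\mathrm H_1(\mathbf x,R)\cong\ker(fA/\mathbf xfA\to A/\mathbf xA)$. Identify $A/(\omega+\mathbf xA)\cong fA/\mathbf xfA$ by $s\mapsto fs$. The class of $s$ lies in the kernel exactly when $fs\in\mathbf xA$, which is (a). Finally $0\to\omega\to A\to fA\to0$ gives $\mathrm H_1(\mathbf x,fA)\cong\ker(\omega/\mathbf x\omega\to A/\mathbf xA)$, which with $i=2$ is (c). $\square$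

In Example 3 one reads off $\omega=(xa-yb,\ ab)A$ from the multiplication formula. The element $\theta=xa-yb$ lies in $\mathbf xA$, while $a\theta=-y\,ab$ and $b\theta=x\,ab$ lie in $\mathbf x\omega$. So $(\omega\cap\mathbf xA)/\mathbf x\omega$ is $k\cdot\theta$, in agreement with $\mathrm H_2(\mathbf x,R)\cong k$.

## The monomial theorem puts the socle of $A/\mathbf xA$ into $\omega$

Fix $A,f,\mathbf x$ as in Theorem 2, part 3, and put $\omega=0:_Af$, $B=A/\mathbf xA$. The ring $B$ is Artinian Gorenstein, so its socle is one-dimensional. Let $\Delta\in A$ map to a generator of it. Every nonzero ideal of $B$ contains the image of $\Delta$.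

We recall three facts. First, $\mathrm H^d_{\mathfrak m}(R)=\varinjlim R/(x_1^n,\dots,x_d^n)$, with transition maps multiplication by $x_1\cdots x_d$; the same holds for $A$, where the transition maps are injective because $A$ is Cohen–Macaulay. Second, for $A$ Gorenstein, $\mathrm H^d_{\mathfrak m}(A)$ is the injective hull of the residue field. Third, the **monomial theorem** (Hochster 1973 in equal characteristic; André, *La conjecture du facteur direct*, Publ. IHÉS 2018, in mixed characteristic): for a system of parameters, $(x_1\cdots x_d)^n\notin(x_1^{n+1},\dots,x_d^{n+1})R$ for all $n\ge 0$. Equivalently, the class of $1\in R/\mathbf xR$ in $\mathrm H^d_{\mathfrak m}(R)$ is nonzero.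

**Lemma 5.** $\omega\not\subseteq\mathbf xA$. Hence $\Delta\in\omega+\mathbf xA$.

*Proof.* Let $E=\mathrm H^d_{\mathfrak m}(A)$ and let $\eta\in E$ be the class of $1\in A/\mathbf xA$. By injectivity of the transition maps, $0:_A\eta=\mathbf xA$. Top local cohomology is right exact, so $\mathrm H^d_{\mathfrak m}(R)=E/fE$, and the monomial theorem for $R$ says $\eta\notin fE$.

We claim $fE=\{e\in E:\omega e=0\}$. The inclusion $\subseteq$ is clear from $\omega f=0$. Conversely let $\omega e=0$. Then $fs\mapsto se$ is a well-defined map $fA\to E$, because $fs=0$ means $s\in\omega$. As $E$ is injective, it extends to a map $A\to E$, say $1\mapsto e'$, and $fe'=e$.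

So $\omega\eta\neq0$, that is, $\omega\not\subseteq 0:_A\eta=\mathbf xA$. The image of $\omega$ in $B$ is then a nonzero ideal, so it contains the image of $\Delta$. $\square$

**Proof of Theorem 2, part 1.** The aim is to trap a product in the one-dimensional socle of $B$. Choose $A,f$ by Lemma 3. An element of $(\mathbf x):_R\mathfrak m$ lifts to $u\in A$ with $u\,\mathfrak m_A\subseteq\mathbf xA+fA$, where $\mathfrak m_A$ is the maximal ideal of $A$. Let $s\in\mathbf xA:_Af$. Then
$$us\,\mathfrak m_A\subseteq \mathbf xA+sfA\subseteq\mathbf xA .$$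
So the image of $us$ in $B$ is in the socle, and $us\in\mathbf xA+\Delta A\subseteq\mathbf xA+\omega$ by Lemma 5. By Lemma 4(a), $u\,\mathrm H_1(\mathbf x,R)=0$.

**Proof of Theorem 2, part 2.** Here only $i=1$ survives. Indeed $\mathrm H_i(\mathbf x,R)=0$ for $i>d-\operatorname{depth}R$, so if $\operatorname{depth} R\ge d-1$ part 1 suffices. If $d\le1$ the depth condition is automatic. If $\operatorname{ht}I=1$, then $I$ has two minimal generators and $S$ is a UFD, so $I=g(f_1,f_2)$ with $f_1,f_2$ coprime. They are non-units, since otherwise $I$ would be principal. So $f_1,f_2$ is a regular sequence, and $I\cong(f_1,f_2)$ has projective dimension $1$ by its Koszul resolution. Thus $\operatorname{pd}_SR=2$ and, by Auslander–Buchsbaum, $\operatorname{depth}R=\dim S-2=d-1$.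

**Proof of Theorem 2, part 3.** By Lemma 4(b), $\mathrm H_i(\mathbf x,R)\cong\mathrm H_{i-1}(\mathbf x,A/\omega)$ for $i\ge2$, and this is annihilated by $\omega$ and by $\mathbf x$. If $f\in\mathbf xA$, then $R/\mathbf xR=B$, so $(\mathbf x):_R\mathfrak m$ is the image of $\mathbf xA+\Delta A$, which lies in $\mathbf xA+\omega$ by Lemma 5. So it kills $\mathrm H_i(\mathbf x,R)$ for $i\ge2$, and part 1 covers $i=1$. $\blacksquare$

## Where the argument stops at $\mathrm H_2$

Try the same on $\mathrm H_2(\mathbf x,R)\cong(\omega\cap\mathbf xA)/\mathbf x\omega$. Let $u\,\mathfrak m_A\subseteq\mathbf xA+fA$ and $\theta\in\omega\cap\mathbf xA$. Since $f\theta=0$,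
$$u\theta\,\mathfrak m_A\subseteq\mathbf x\theta A\subseteq\mathbf x\omega .$$
So the class of $u\theta$ is in the socle of $\omega/\mathbf x\omega$. In part 1 the ambient module was $B$, whose socle is one-dimensional and is absorbed by $\omega$. Here it is $\omega/\mathbf x\omega$, and nothing so far says that a socle element of it that dies in $B$ must be zero.

The other route is part 3: show $u\in\mathbf xA+\omega+fA$, an ideal that does kill $\mathrm H_i(\mathbf x,R)$ for $i\ge2$. That worked because $f\in\mathbf xA$ forces $u\in\mathbf xA+\Delta A$. Without this, the inclusion can fail, even for $d=0$. Take $k$ of characteristic $2$, $A=k[a,b]/(a^3,b^3)$, $f=a^2+b^2$. The ideal $(a^3,b^3,f)$ of $k[[a,b]]$ needs three generators: $f$ is the only one in degree $2$, and $a^3,b^3$ are independent modulo $af=a^3+ab^2$ and $bf=a^2b+b^3$. In $A$ we have $a^2\cdot a=0$ and $a^2\cdot b=bf$, so $a^2\in fA:\mathfrak m_A$. The ideal $\omega$ is homogeneous; it is zero in degrees $0$ and $1$, because $f\ne0$ and $f(\lambda a+\mu b)=\lambda ab^2+\mu a^2b$.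 From $f(\lambda a^2+\mu b^2+\nu ab)=(\lambda+\mu)a^2b^2$, its degree-$2$ part is spanned by $ab$ and $a^2-b^2=f$. So $\omega+fA$ has degree-$2$ part spanned by $ab,f$, and $a^2\notin\omega+fA$. There is no higher homology when $d=0$, so this only shows that the inclusion is not automatic. To get a counterexample we need such a $u$ together with a class in $\mathrm H_2$ that sees it.

## Two complete intersections that agree modulo $\mathbf x$

The classes will come from ideals $\omega$ that can be written down explicitly, by the next lemma. Recall Rees's isomorphism: for a regular sequence $\mathbf g=g_1,\dots,g_h$ in $S$, $A=S/(\mathbf g)$ and an $A$-module $N$, one has $\operatorname{Ext}^h_S(N,S)\cong\operatorname{Hom}_A(N,A)$ naturally in $N$, and $\operatorname{Ext}^j_S(N,S)=0$ for $j<h$.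

**Lemma 6 (Wiebe).** Let $S$ be a Gorenstein local ring, $\mathbf g=g_1,\dots,g_h$ and $\mathbf p=p_1,\dots,p_h$ regular sequences with $\mathbf g=\Lambda\mathbf p$ for an $h\times h$ matrix $\Lambda$, and put $A=S/(\mathbf g)$, $\delta=\det\Lambda$. Then $0:_A(\mathbf p)=\delta A$ and $0:_A\delta=(\mathbf p)A$.

*Proof.* The surjection $A\to S/(\mathbf p)$ lifts to the map $\bigwedge\Lambda^{T}$ from the Koszul resolution of $\mathbf g$ to that of $\mathbf p$. In degree $h$ this is multiplication by $\delta$. Hence the induced map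
$$\operatorname{Ext}^h_S(S/(\mathbf p),S)=S/(\mathbf p)\longrightarrow\operatorname{Ext}^h_S(A,S)=A$$
is multiplication by $\delta$. It is injective, because the preceding term in the long exact sequence of $0\to(\mathbf p)/(\mathbf g)\to A\to S/(\mathbf p)\to0$ is $\operatorname{Ext}_S^{h-1}((\mathbf p)/(\mathbf g),S)=0$. Injectivity says that $s\delta=0$ in $A$ only for $s\in(\mathbf p)A$, so $0:_A\delta=(\mathbf p)A$. By Rees's isomorphism the map is $\operatorname{Hom}_A(S/(\mathbf p),A)\to\operatorname{Hom}_A(A,A)=A$, whose image is $0:_A(\mathbf p)$. The two identifications of $\operatorname{Ext}^h_S(A,S)$ with $A$ differ by a unit of $A$, which does not change the image. So $\delta A=0:_A(\mathbf p)$. $\square$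

**Corollary 7.** If $z_1,\dots,z_n$ is a regular system of parameters of a regular local ring and $n_i\ge1$, then $\prod z_i^{n_i-1}\notin(z_1^{n_1},\dots,z_n^{n_n})$.

*Proof.* Apply Lemma 6 with $\mathbf p=(z_i)$, $\mathbf g=(z_i^{n_i})$, $\Lambda$ diagonal. Then $\delta=\prod z_i^{n_i-1}$ has annihilator $(z_1,\dots,z_n)A\neq A$, so $\delta\ne0$ in $A$. $\square$

*Example.* For $\mathbf g=(a^2,b^2)$ and $\mathbf p=(a,b)$ in $k[[a,b]]$ the lemma says that in $k[a,b]/(a^2,b^2)$ the annihilator of $(a,b)$ is generated by $ab$, and conversely.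

**One such ideal is not enough.** Let $A=S/(\mathbf g)$ with $S$ regular, and suppose $\omega=0:_A(\mathbf p)=\delta A$ as in Lemma 6. Lift $\mathbf x$ to $S$. Both $\mathbf g,\mathbf x$ and $\mathbf p,\mathbf x$ are systems of parameters of $S$, so Lemma 6 applies to $S/(\mathbf x)$ and says that $\delta:S/(\mathbf p,\mathbf x)\to B$ is injective. But $\omega\cong S/(\mathbf p)$, so this is the map $\omega/\mathbf x\omega\to B$, and $\mathrm H_2(\mathbf x,R)=0$ by Lemma 4(c).

**Two can be.** Suppose instead that $\omega=\omega_p\oplus\omega_q$ with $\omega_p=\delta_pA$, $0:_A\delta_p=pA$, $\delta_q\in\omega_q$, and that $\delta_p\equiv-\delta_q$ modulo $\mathbf x$. Then $\theta=\delta_p+\delta_q$ lies in $\omega\cap\mathbf xA$. If $u\theta\in\mathbf x\omega=\mathbf x\omega_p\oplus\mathbf x\omega_q$, compare $\omega_p$-components: $u\delta_p\in\mathbf x\delta_pA$, and so $u\in\mathbf xA+pA$. Therefore $u\,\mathrm H_2(\mathbf x,R)\ne0$ as soon as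
$$u\notin p+(\mathbf x),\qquad\text{while}\qquad u\,\mathfrak n\subseteq I+(\mathbf x)\tag{1}$$
makes $u$ an element of $(\mathbf x):\mathfrak m$. Note that (1) involves $I$ and $p$ only modulo $\mathbf x$.

So we perturb the generators of $p$ by elements $\ell_i\in(\mathbf x)$ to get a second ideal $q$ with $p+(\mathbf x)=q+(\mathbf x)$, and look for $I\subseteq p\cap q$ that generically equals $p\cap q$. If $p$ contains $\alpha,\beta,\gamma$ and $q$ contains $\alpha+\ell_1,\beta+\ell_2,\gamma+\ell_3$, then $f=G_1\alpha+G_2\beta+G_3\gamma$ is the same combination of the perturbed elements, hence lies in both, provided that $G_1\ell_1+G_2\ell_2+G_3\ell_3=0$. A vector orthogonal to $G$ with entries in $(x,y)$ is the cross product of $G$ with $(0,x,y)$. The direct sum decomposition of $\omega$ needs $p+q$ to cut the dimension by $2$; the $x$ and $y$ inside $G_1$ and $G_2$ below ensure this.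

## The construction and the proof of Theorem 1

Let $d\ge2$, $h\ge4$ and $S$ be as in Theorem 1. Choose a regular system of parameters of $S$ named
$$x,y,v_3,\dots,v_d,\;t,a,b,c,\;w_5,\dots,w_h .$$
Put $\mathbf x=(x,y,v_3,\dots,v_d)$, $\alpha=a^2,\ \beta=b^2,\ \gamma=c^2$, and
$$G=(G_1,G_2,G_3)=(t^2+x,\;tc+y,\;ab),\qquad \ell=G\times(0,x,y),$$
that is,
$$\ell_1=yG_2-xG_3,\qquad \ell_2=-yG_1,\qquad \ell_3=xG_1 .\tag{2}$$
Then $G_1\ell_1+G_2\ell_2+G_3\ell_3=yG_1G_2-xG_1G_3-yG_1G_2+xG_1G_3=0$ and $\ell_i\in(x,y)$. Put $\alpha'=\alpha+\ell_1$, $\beta'=\beta+\ell_2$, $\gamma'=\gamma+\ell_3$, and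
$$f=G_1\alpha+G_2\beta+G_3\gamma=G_1\alpha'+G_2\beta'+G_3\gamma',$$
$$e_1=\gamma\beta',\qquad e_2=\alpha\alpha',\qquad e_3=\beta\beta'+\gamma\gamma',\tag{3}$$
$$I=(t^4,f,e_1,e_2,e_3,w_5^2,\dots,w_h^2),\qquad R=S/I,\qquad u=t^3abc\,w_5\cdots w_h,$$
$$p=(t^4,\alpha,\beta,\gamma,w_5^2,\dots,w_h^2),\qquad q=(t^4,\alpha',\beta',\gamma',w_5^2,\dots,w_h^2).$$
Each of $f,e_1,e_2,e_3$ is visibly in $p$ and in $q$, so $I\subseteq p\cap q$. For $d=2$, $h=4$, expanding gives the generators listed in Theorem 1.

**Step 1: $R$ is an almost complete intersection of dimension $d$ with system of parameters $\mathbf x$.** This step provides the ring $A$ and checks the hypotheses. Modulo $\mathbf x$ the $\ell_i$ vanish, and $e_1,e_2,e_3,f$ become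
$$b^2c^2,\qquad a^4,\qquad b^4+c^4,\qquad F:=t^2a^2+tcb^2+abc^2 .$$
A prime containing $\mathbf x,t^4,w_j^2,e_1,e_2,e_3$ contains $t$, the $w_j$ and $a$; it contains $b$ or $c$ by $b^2c^2$, and then both by $b^4+c^4$. So the $d+h$ elements $t^4,e_1,e_2,e_3,w_5^2,\dots,w_h^2,\mathbf x$ generate an ideal primary to $\mathfrak n$. They form a system of parameters of $S$, hence a regular sequence. Thus
$$A:=S/(t^4,e_1,e_2,e_3,w_5^2,\dots,w_h^2)$$
is a complete intersection of dimension $d$, the sequence $\mathbf x$ is $A$-regular, and $R=A/fA$. As $R/\mathbf xR$ has finite length, $\dim R\le d$. As $I\subseteq p$ and $\dim S/p=d$, $\dim R\ge d$. So $\dim R=d$, $\operatorname{ht}I=h$, and $\mathbf x$ is a system of parameters of $R$.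

It remains to see that the $h+1$ generators are minimal. A relation among them modulo $\mathfrak nI$ with a unit coefficient would persist in $S/(\mathbf x)$, so it suffices to check there. Let $I'',\mathfrak n''$ be the images of $I,\mathfrak n$, and suppose $\sum\mu_jw_j^2+\sum\lambda_iq_i\in\mathfrak n''I''$, where $q_1,\dots,q_5$ are the quartics $t^4,F,b^2c^2,a^4,b^4+c^4$. Since $I''\subseteq\mathfrak n''^2$, we have $\mathfrak n''I''\subseteq\mathfrak n''^3$, and $q_i\in\mathfrak n''^4$. So $\sum\mu_jw_j^2\in\mathfrak n''^3$, and the linear independence of the $w_j^2$ in the degree-$2$ part of the associated graded polynomial ring makes all $\mu_j$ non-units. Hence $\sum\mu_jw_j^2\in\mathfrak n''I''$ and $\sum\lambda_iq_i\in\mathfrak n''I''\subseteq(w_j)+\mathfrak n''^5$. The five quartics are linearly independent over the residue field in the polynomial ring $\operatorname{gr}(S/(\mathbf x,w_j))$, because no two share a monomial. So all $\lambda_i$ are non-units.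

**Step 2: $u\,\mathfrak n\subseteq I+(\mathbf x)$.** This is the second half of (1). Work in $S/(\mathbf x)$. Clearly $ut\in(t^4)$ and $uw_j\in(w_j^2)$. For multiplication by $c,a,b$ it suffices to treat $t^3abc$. We use $t^4,F,b^2c^2\in I''$:
$$t^3abc\cdot c=t^3F-t^5a^2-t^4b^2c\in I'',$$
$$t^3abc\cdot a=tbc\,F-t^2b^3c^2-tab^2c^3\in I'',$$
$$t^3abc\cdot b=t^2aF-t^4a^3-t^2a^2bc^2 .$$
In the last line the remaining term is
$$t^2a^2bc^2=bc^2F-tb^3c^3-ab^2c^4\in I'',$$
so $t^3abc\cdot b\in I''$ too. Hence the image of $u$ in $R$ lies in $(\mathbf x):\mathfrak m$.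

**Step 3: $\dim\,(p\cap q)/I\le d-1$.** This makes "generically $I=p\cap q$" precise. Let $P\supseteq I$ be a prime with $\dim S/P=d$, the maximal possible value. We must show $I_P=(p\cap q)_P$. The image of $\mathbf x$ is a system of parameters of the $d$-dimensional domain $S/P$, so $x,y\notin P$. Also $t,w_j\in P$. So in the domain $S/P$ we have $G=(x,y,ab)$, $\ell=(y^2-abx,-xy,x^2)$, and the generators of $I$ give
$$c^2\beta'=0,\qquad a^2\alpha'=0,\qquad b^2\beta'+c^2\gamma'=0,\qquad xa^2+yb^2+abc^2=0.\tag{4}$$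

*Case $c=0$ in $S/P$.* By (4), $b^2\beta'=0$ and $xa^2=-yb^2$. Suppose $a\ne0$. Then $xa^2\ne0$, so $b\neq0$ and $\beta'=0$, i.e. $b^2=xy$. Hence $xa^2=-xy^2$ and $a^2=-y^2$. Also $a^2\alpha'=0$ forces $\alpha'=0$, i.e. $a^2+y^2-abx=0$. Together these give $abx=0$, a contradiction. So $a=0$; then $yb^2=0$ and $b=0$. Thus $P$ contains the prime $P_0:=(t,a,b,c,w_5,\dots,w_h)$, and since $\dim S/P_0=d$, $P=P_0$. Modulo $P_0$, $\alpha'\equiv y^2$ and $\beta'\equiv-xy$ are nonzero, so $\alpha',\beta'$ are units in $S_{P_0}$. Now $e_2=\alpha\alpha'$ gives $\alpha\in I_{P_0}$, then $e_1=\gamma\beta'$ gives $\gamma\in I_{P_0}$, and $e_3=\beta\beta'+\gamma\gamma'$ gives $\beta\in I_{P_0}$. So $I_{P_0}=p_{P_0}$, while $q_{P_0}=S_{P_0}$ because $\alpha'\in q$. Hence $I_{P_0}=(p\cap q)_{P_0}$.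

*Case $c\neq0$ in $S/P$.* Then $\beta'=0$, i.e. $b^2=xy\ne0$, and the third equation in (4) gives $\gamma'=0$. If $a=0$, the last equation gives $yb^2=0$, a contradiction. So $a\neq0$ and $\alpha'=0$. Thus $q\subseteq P$ and $a,c\notin P$. In $S_P$ the elements $\alpha,\gamma$ are units, so $e_2,e_1,e_3$ give in turn $\alpha',\beta',\gamma'\in I_P$. Thus $I_P=q_P$, and $p_P=S_P$ because $a^2\notin P$. Hence $I_P=(p\cap q)_P$.

**Step 4: with $\omega:=0:_Af$, $\omega_p:=0:_Ap$, $\omega_q:=0:_Aq$, we have $\omega=\omega_p\oplus\omega_q$.** This is the splitting that the comparison of components needs. First, $\omega=0:_A(p\cap q)$. The inclusion $\supseteq$ holds since $f\in p\cap q$. Let $z\in\omega$. As $IA=fA$, we have $zI=0$ in $A$, so $r\mapsto zr$ defines a map $(p\cap q)/I\to A$. Its image has dimension at most $d-1$ by Step 3. A Cohen–Macaulay ring of dimension $d$ has no nonzero ideal of dimension less than $d$, because all its associated primes have dimension $d$. So the image is $0$ and $z(p\cap q)=0$. Hence $\omega=0:_A(p\cap q)=\operatorname{Hom}_A(S/(p\cap q),A)$.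

Let $M=S/(p+q)$. The radical of $p+q+(v_3,\dots,v_d)$ contains $t,a,b,c$, all $w_j$ and all $v_j$. It also contains $\ell_1=\alpha'-\alpha$, $\ell_2=\beta'-\beta$, $\ell_3=\gamma'-\gamma$, which by (2) are congruent to $y^2,-xy,x^2$ modulo $(t,a,b,c)$. So it contains $x$ and $y$, and is $\mathfrak n$. Hence $M/(v_3,\dots,v_d)M$ has finite length and $\dim M\le d-2$. In the Cohen–Macaulay ring $A$ the annihilator of $M$ has grade equal to its height, which is at least $2$, so $\operatorname{Hom}_A(M,A)=\operatorname{Ext}^1_A(M,A)=0$. Apply $\operatorname{Hom}_A(-,A)$ to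
$$0\to S/(p\cap q)\to S/p\oplus S/q\to M\to0,\qquad s\mapsto(s,s),\quad (s,s')\mapsto s-s'.$$
The result is an isomorphism $\omega_p\oplus\omega_q\to\omega$, $(z_1,z_2)\mapsto z_1+z_2$.

**Step 5: an element $\theta\in\omega\cap\mathbf xA$.** We now produce the generators $\delta_p,\delta_q$ and see that they cancel modulo $\mathbf x$. From (3), $(e_1,e_2,e_3)^T=\Lambda\,(\alpha,\beta,\gamma)^T$ with
$$\Lambda=\begin{pmatrix}0&0&\beta'\\ \alpha'&0&0\\ 0&\beta'&\gamma'\end{pmatrix},\qquad\det\Lambda=\alpha'\beta'^2.$$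
Complete $\Lambda$ by an identity block on $t^4,w_5^2,\dots,w_h^2$. Lemma 6 shows that $\delta_p:=\alpha'\beta'^2$ satisfies
$$\omega_p=\delta_pA,\qquad 0:_A\delta_p=pA .\tag{5}$$
Put $\delta_q:=\alpha\gamma^2$. It lies in $\omega_q$, because in $A$
$$\alpha\gamma^2\alpha'=\gamma^2e_2=0,\qquad \alpha\gamma^2\beta'=\alpha\gamma e_1=0,\qquad \alpha\gamma^2\gamma'=\alpha\gamma(e_3-\beta\beta')=-\alpha\beta e_1=0.$$
Let $\theta=\delta_p+\delta_q\in\omega$. Modulo $(x,y)$ the primes disappear, so $\theta\equiv\alpha\beta^2+\alpha\gamma^2\equiv\alpha e_3$, and $e_3=0$ in $A$. Hence $\theta\in\omega\cap\mathbf xA$.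

**Step 6: $u\theta\notin\mathbf x\omega$.** This is the first half of (1). By Lemma 4(c), $\theta$ defines a class in $\mathrm H_2(\mathbf x,R)\cong(\omega\cap\mathbf xA)/\mathbf x\omega$. Suppose $u\theta\in\mathbf x\omega=\mathbf x\omega_p\oplus\mathbf x\omega_q$. Comparing $\omega_p$-components, $u\delta_p\in\mathbf x\delta_pA$, so by (5) $u\in\mathbf xA+pA$, that is, $u\in(\mathbf x)+p$ in $S$. But
$$t^3abc\,w_5\cdots w_h\notin(\mathbf x,\,t^4,a^2,b^2,c^2,w_5^2,\dots,w_h^2)$$
by Corollary 7, with exponent $1$ on the members of $\mathbf x$. This is a contradiction. So $u\,\mathrm H_2(\mathbf x,R)\ne0$, while $u\in(\mathbf x):\mathfrak m$ by Step 2. $\blacksquare$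

## The whole of $\mathrm H_2$ in this ring, and a class one can hold

**Remark 8.** In this ring $\mathrm H_2(\mathbf x,R)\cong S/(p+(\mathbf x))$, of length $2^{h+1}$, generated by the class of $\theta$. To see this, note first that $q+(\mathbf x)=p+(\mathbf x)$, so $t^4,\alpha',\beta',\gamma',w_j^2,\mathbf x$ is a system of parameters of $S$ and $t^4,\alpha',\beta',\gamma',w_j^2$ is a regular sequence. We have
$$\begin{pmatrix}e_1\\e_2\\e_3\end{pmatrix}=\begin{pmatrix}0&\gamma&0\\ \alpha&0&0\\ 0&\beta&\gamma\end{pmatrix}\begin{pmatrix}\alpha'\\ \beta'\\ \gamma'\end{pmatrix},$$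
with determinant $-\alpha\gamma^2$. So Lemma 6 gives $\omega_q=\delta_qA$ and $0:_A\delta_q=qA$. Let $r\delta_p+s\delta_q\in\mathbf xA$. As $\delta_q\equiv-\delta_p\equiv-\alpha\beta^2$ modulo $\mathbf xA$, we get $(r-s)\alpha\beta^2\in\mathbf xA$, and Lemma 6 over $S/(\mathbf x)$ gives $r-s\in pA+\mathbf xA$. Then $r\delta_p+s\delta_q\equiv s\theta$ modulo $\mathbf x\omega$. So $\theta$ generates. Finally $s\theta\in\mathbf x\omega$ if and only if $s\in p+(\mathbf x)$ and $s\in q+(\mathbf x)$, which are the same condition. The length of $S/(p+(\mathbf x))$ is the product $4\cdot2^3\cdot2^{h-4}$ of the exponents. Thus $u$ generates the socle of $S/(p+(\mathbf x))$ and, by Step 2, is already a socle element of the larger ring $S/(I+(\mathbf x))$.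

**Remark 9 (explicit class for $d=2$).** Here $\mathrm H_2(\mathbf x,R)=0:_R(x,y)$, so there should be a concrete $z\in R$ with $xz=yz=0$ and $uz\ne0$. In $A$ put
$$z=-G_1G_2G_3\gamma\gamma',\qquad \xi_1=-(G_2\gamma\gamma'+G_1\alpha'\beta'),\qquad \xi_2=G_1\alpha\gamma-G_3\gamma\gamma'.$$
In $A$ we have $\alpha\alpha'=\gamma\beta'=0$ and $\gamma\gamma'=-\beta\beta'$. So $\gamma^2\gamma'=-\gamma\beta\beta'=0$ and $\gamma\gamma'^2=\gamma\gamma'(\gamma+\ell_3)=\ell_3\gamma\gamma'$.

Using $f=G_1\alpha'+G_2\beta'+G_3\gamma'$ on both terms of $\xi_2$,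
$$f\xi_2=G_1G_3\alpha\gamma\gamma'-G_1G_3\alpha'\gamma\gamma'-G_3^2\ell_3\gamma\gamma'=-G_3\gamma\gamma'(G_1\ell_1+G_3\ell_3).$$
Since $G_1\ell_1+G_3\ell_3=-G_2\ell_2=yG_1G_2$, this is $yz$. For $\xi_1$ use the same form of $f$ on the first term and $f=G_1\alpha+G_2\beta+G_3\gamma$ on the second:
$$fG_2\gamma\gamma'=G_1G_2\alpha'\gamma\gamma'+G_2G_3\ell_3\gamma\gamma',\qquad fG_1\alpha'\beta'=G_1G_2\alpha'\beta\beta'=-G_1G_2\alpha'\gamma\gamma'.$$
Adding, $f\xi_1=-G_2G_3\ell_3\gamma\gamma'=xz$. Next,
$$\xi_1y-\xi_2x=-\ell_1\gamma\gamma'+\ell_2\alpha'\beta'-\ell_3\alpha\gamma .$$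
On the other hand $\alpha'\beta'^2=\alpha'\beta'(\beta+\ell_2)=-\alpha'\gamma\gamma'+\ell_2\alpha'\beta'$ and $\alpha\gamma^2=\alpha\gamma(\gamma'-\ell_3)=\alpha\gamma\gamma'-\ell_3\alpha\gamma$. Their sum is the same expression, so $\xi_1y-\xi_2x=\theta$.

Thus $xz=yz=0$ in $R$. Suppose $uz=fs$ in $A$. Then $f(u\xi_1-sx)=uxz-xuz=0$ and likewise $f(u\xi_2-sy)=0$, so both elements lie in $\omega$, and
$$u\theta=(u\xi_1-sx)y-(u\xi_2-sy)x\in(x,y)\omega,$$
contradicting Step 6. So $z\in0:_R(x,y)$ and $uz\neq0$ in $R$.
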